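# Closures of Deodhar components in the Grassmannian: erasing a crossing and the next uncrossing

## 1. A rank-one perturbation of a coordinate flag

Let $\mathbb F$ be $\mathbb R$ or $\mathbb C$, let $G=GL_n(\mathbb F)$, let $B$ be the upper triangular matrices in $G$ and $N^-$ the lower unitriangular ones. Write $e_1,\dots,e_n$ for the standard basis, $E_{ab}$ for the matrix units, $[n]=\{1,\dots,n\}$, and $E_S=\mathrm{span}(e_x:x\in S)$ for $S\subset[n]$. We identify $gB\in G/B$ with the flag $V_\bullet$ in which $V_q$ is the span of the first $q$ columns of $g$.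

For $u\in S_n$ put $u[q]=\{u(1),\dots,u(q)\}$, and let $\dot u$ denote a monomial matrix with entries $\pm1$ and $\dot ue_q=\pm e_{u(q)}$. Then the flag $g\dot uB$ has $V_q=gE_{u[q]}$, whatever the signs.

**Definition (position).** For a subspace $U\subset\mathbb F^n$ let $L(U)$ be the set of smallest indices of the supports of the nonzero vectors of $U$. A flag $V_\bullet$ *has position* $u\in S_n$ if $L(V_q)=u[q]$ for all $q$.

For example, in $\mathbb F^2$ the line $\langle e_1+ae_2\rangle$ has $L=\{1\}$, so the corresponding flag has position $12$. The line $\langle e_2\rangle$ has $L=\{2\}$, so its flag has position $21$.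

We need three facts. First, $|L(U)|=\dim U$. Pick for each index in $L(U)$ a vector of $U$ with that smallest index. These vectors are independent. They span $U$, because from any nonzero vector of $U$ we can subtract a multiple of one of them and raise its smallest index, until nothing is left. Second, $L(nU)=L(U)$ for $n\in N^-$, because $ne_a$ is $e_a$ plus terms of larger index. So **multiplication by $N^-$ does not change positions**. Third, every flag has exactly one position, and it has position $u$ iff it lies in $N^-\dot uB/B$. Indeed $n\dot uB$ has $L(nE_{u[q]})=u[q]$. By the Bruhat decomposition $G=\bigsqcup_uN^-\dot uB$ every flag is of this form for some $u$, and the sets $u[q]$ determine $u$.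

Now the construction. Let $u'\in S_n$ and $i<j$ be such that $j$ stands to the left of $i$ in $u'$, that is, $u'(a)=j$ and $u'(b)=i$ with $a<b$. Let $\sigma=(i\,j)$, and let $K$ be the set of all $\ell$ with $i<\ell<j$ that stand in $u'$ at a position strictly between $a$ and $b$.

**Definition (datum).** A *datum* for $u'$ and $i<j$ consists of $\varepsilon\in\mathbb F^*$ and column vectors
$$\xi\in e_i+\mathrm{span}(e_\ell:\ell\in K),\qquad \eta\in e_j+\mathrm{span}(e_\ell:\ell\in K),\qquad 1+\varepsilon\,\eta^T\xi\ne0.$$
Its matrix is
$$M=1+\varepsilon\,\xi\eta^T,\qquad \det M=1+\varepsilon\,\eta^T\xi\neq0,\qquad Me_x=e_x+\varepsilon\eta_x\xi. \tag{1}$$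

Hence $Me_x=e_x$ for $x\notin K\cup\{j\}$. Also $ME_S=E_S$ whenever $S\supset K\cup\{i\}$, since then $\xi\in E_S$ and $M$ is invertible.

**Lemma 1.** The flag $M\dot u'B$ has position $\sigma u'$.

*Proof.* Put $V_q=ME_{u'[q]}$.

If $q<a$, then $u'[q]$ contains neither $j$ nor $i$ nor any element of $K$. So $V_q=E_{u'[q]}$ and $u'[q]=\sigma u'[q]$.

If $a\le q<b$, then $u'[q]$ contains $j$ but not $i$. The space $V_q$ has the following basis:

* $e_x=Me_x$ for $x\in u'[q]$, $x\ne j$, $x\notin K$, of smallest index $x$;
* $Me_j=e_j+\varepsilon\xi$, of smallest index $i$, since $\xi_i=1$, all other indices occurring are larger than $i$, and $\varepsilon\neq0$;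
* $Me_\ell-\eta_\ell Me_j=(e_\ell+\varepsilon\eta_\ell\xi)-\eta_\ell(e_j+\varepsilon\xi)=e_\ell-\eta_\ell e_j$ for $\ell\in K\cap u'[q]$, of smallest index $\ell$, since $\ell<j$.

The smallest indices are distinct and form $(u'[q]\setminus\{j\})\cup\{i\}=\sigma u'[q]$. Since $|L(V_q)|=q$, this is $L(V_q)$.

If $q\ge b$, then $u'[q]\supset K\cup\{i,j\}$, so $V_q=E_{u'[q]}$ and $\sigma u'[q]=u'[q]$. $\square$

**Example.** Take $n=3$, $u'=321$, $i=1$, $j=3$, so $K=\{2\}$. With $\xi=e_1+xe_2$ and $\eta=e_3+ye_2$ we get $V_1=\langle e_3+\varepsilon e_1+\varepsilon xe_2\rangle$ and $V_2=V_1+\langle e_2-ye_3\rangle$. The smallest indices are $1$, then $1,2$, so the position is $123=\sigma u'$ for all $x,y$ (with $1+\varepsilon xy\ne0$). As $\varepsilon\to0$ with $x,y$ fixed, the flag tends to the coordinate flag $\dot u'B$.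

So $M\dot u'B$ lies in the cell of position $\sigma u'$ and degenerates to a flag of position $u'$. It does so in a family with free directions, the coordinates $\xi_\ell,\eta_\ell$. Here is its purpose. A Deodhar component will turn out to be the set of endpoints of walks of flags with a prescribed sequence of positions. We shall compare two components whose sequences are $u'_t$ and $u_t$, with $u_t=\sigma u'_t$ during a time interval and $u_t=u'_t$ outside it. Given a walk for the first sequence, we insert a matrix $M_t$ during the interval to obtain a nearby walk for the second. That will show that the first component lies in the closure of the second.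

## 2. Go-diagrams, pipe dreams, and the closure statement

Let $1\le k<n$ and give $Gr_{k,n}=Gr_{k,n}(\mathbb F)$ its Euclidean topology. All closures are taken in the Euclidean topology. Let $\lambda$ be a partition (English notation) inside the $k\times(n-k)$ rectangle. Label the boxes of $\lambda$ by simple transpositions in the standard way: the box in row $r$ and column $y$ gets $s_p$ with
$$p=n-k-y+r, \tag{2}$$
or, in the opposite numbering, $s_{n-p}$. We shall treat both. Fix the Talaska–Williams reading order $\prec$ on the boxes. The product of the labels in this order is a reduced expression $\mathbf w=s_{i_1}\cdots s_{i_m}$ of the Grassmannian permutation $w_\lambda$, and the order refines the partial order in which a box precedes every box weakly north and weakly west of it. We identify a box with its index $t\in\{1,\dots,m\}$. In the examples below we use the labels (2) and read the rows from bottom to top, each from right to left, which respects this partial order.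

**Definition (distinguished subexpression).** A subexpression $\mathbf v=v_1\cdots v_m$ of $\mathbf w$ has $v_t\in\{1,s_{i_t}\}$. Put $v_{(t)}=v_1\cdots v_t$. It is *distinguished* if $v_{(t)}\le v_{(t-1)}s_{i_t}$ in Bruhat order for all $t$.

Recall that right multiplication by $s_p$ swaps the values at positions $p,p+1$, and that $us_p>u$ iff $u(p)<u(p+1)$. Call the value $v_{(t)}(q)$ the *strand at position $q$ after step $t$*. The *strands at box $t$* are those at positions $i_t,i_t+1$ after step $t-1$. If $v_t=s_{i_t}$, the defining inequality is an equality. If $v_t=1$, it says $v_{(t-1)}\le v_{(t-1)}s_{i_t}$. Therefore $\mathbf v$ is distinguished iff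

$$\text{whenever the strands at box } t \text{ are in decreasing order, } v_t=s_{i_t}. \tag{3}$$

For example, in the word $s_1s_2s_1$ the subexpression $(s_1,1,1)$ is not distinguished: after step $1$ the strands are $2\,1\,3$, and at step $3$ the strands $2,1$ are in decreasing order. The subexpression $(s_1,1,s_1)$ is distinguished.

**Definition (Go-diagram).** The Go-diagram $D$ of a distinguished subexpression puts into box $t$ a $+$ if $v_t=1$, a white stone $\circ$ if $v_t=s_{i_t}$ and $v_{(t-1)}<v_{(t)}$, and a black stone $\bullet$ if $v_t=s_{i_t}$ and $v_{(t-1)}>v_{(t)}$.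

So if the strands at the box are in decreasing order, the box is $\bullet$. If they are in increasing order, it is $+$ or $\circ$. The stone positions determine $\mathbf v$ and hence the colors. A filling with prescribed stone positions *is a Go-diagram after recoloring* (has no forbidden configuration) if the subexpression that takes $s_{i_t}$ exactly at the stones is distinguished. For a Go-diagram $D$ let $\mathcal D_D\subset Gr_{k,n}$ be its Deodhar component (Talaska–Williams). Over all Go-diagrams in all $\lambda$ these components partition $Gr_{k,n}$. Section 3 gives the description that we use.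

**Definition (pipe dream).** Number the $n$ unit steps of the south-east boundary path of $\lambda$ by $1,\dots,n$ from the north-east to the south-west corner of the rectangle. Put a crossing in every stone box of $D$ and a pair of elbows in every $+$ box. Pipe $t$ enters through boundary step $t$ and travels north and west until it exits. At a crossing it goes straight. At elbows, a pipe entering from the south exits west, and a pipe entering from the east exits north. Thus two pipes meet at boxes in increasing $\prec$-order.

**Definition (crossing and uncrossing pair).** Stone boxes $d\prec d'$ form a *crossing and uncrossing pair* of pipes $p,q$ if $p$ and $q$ cross at $d$ and $d'$ is the next box after $d$ at which they cross again.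

**Example (the $2\times2$ square).** Let $k=2$, $n=4$, $\lambda=(2,2)$. The boxes $(2,2),(2,1),(1,2),(1,1)$ read in this order give $s_2s_3s_1s_2$. Put stones at $(2,2)$ and $(1,1)$. Pipes $2,3$ cross at $(2,2)$, and the order becomes $1\,3\,2\,4$. At $(2,1)$ pipes $2,4$ meet and at $(1,2)$ pipes $1,3$ meet, both in increasing order, so $+$ is allowed. At $(1,1)$ pipes $3,2$ meet in decreasing order, and the stone there is black. So $(2,2)$ and $(1,1)$ form a crossing and uncrossing pair of pipes $2,3$. With a $+$ at $(1,1)$ instead, the diagram would not be a Go-diagram.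

Here is the statement to be proved. It answers a question posed in Kartik Singh, "Parametrizing the Grassmannian using pipe dreams", arXiv:2511.07627 (2025). Erasing the two stones of a crossing and uncrossing pair should give a larger component. Is the old component in the closure of the new one?

**Theorem B.** Let $D'$ be a Go-diagram in $\lambda$ and $c\prec c'$ a crossing and uncrossing pair in $D'$ with $D'(c)=\circ$. Let $D$ be obtained by replacing the stones at $c$ and $c'$ with $+$. Let $i<j$ be the labels of the pipes that cross at $c$ in $D'$. Suppose: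

1. $D$ is a Go-diagram after recoloring stones appropriately.
2. There is no $\ell$ with $i<\ell<j$ such that pipes $\ell$ and $i$, or pipes $\ell$ and $j$, form a crossing and uncrossing pair $d\prec d'$ in $D'$ with $c\prec d$ and $d'\prec c'$.

Then $\mathcal D_{D'}\subset\overline{\mathcal D_D}$.

**From pipes to strands.** This step lets us forget the picture and work with permutations. After $t$ boxes are processed, the remaining boxes form a Young diagram, whose boundary is a lattice path with $n$ steps, numbered from north-east to south-west. The next box, in row $r$ and column $y$, is a corner of it. Before its east edge the path has $r-1$ vertical and $n-k-y$ horizontal steps, so its east and south edges are steps $p,p+1$ with $p$ as in (2). Processing the box replaces them by its north and west edges, which are again steps $p,p+1$. Elbows send east to north and south to west, so positions are kept. A crossing exchanges them.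

If the box is labeled $s_p$, the pipe at position $q$ is therefore exactly the strand $v_{(t)}(q)$. If the opposite numbering $s_{n-p}$ is used, all partial products are conjugated by $w_0:x\mapsto n+1-x$. The strand at position $q$ is then $n+1-(\text{pipe at position }n+1-q)$. So strands arise from pipes by reversing the labels and reversing the positions. This preserves which pairs meet and cross at each box, whether a pair is in increasing or decreasing order, and hence the colors. It sends the pair $i<j$ to $n+1-j<n+1-i$ and labels between $i,j$ to labels between the new pair, so conditions 1 and 2 are preserved. In both cases it suffices to prove the statement for strands. From now on "pipe" means strand.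

## 3. Deodhar components as endpoints of walks of flags

Let $x_p(a),y_p(a),\dot s_p$ be the images of $\begin{pmatrix}1&a\\0&1\end{pmatrix},\begin{pmatrix}1&0\\a&1\end{pmatrix},\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ in rows and columns $p,p+1$. Let $\mathbf w=s_{i_1}\cdots s_{i_m}$ be any reduced word in $S_n$, and $D$ the diagram of a distinguished subexpression. By Marsh–Rietsch (*Parametrizations of flag varieties*, Prop. 5.2), the Deodhar component $\mathcal R_D\subset G/B$ is the set of all $g_1\cdots g_mB$ with
$$g_t=\dot s_{i_t}\ (\circ),\qquad g_t=y_{i_t}(a),\ a\in\mathbb F^*\ (+),\qquad g_t=x_{i_t}(a)\dot s_{i_t}^{-1},\ a\in\mathbb F\ (\bullet). \tag{4}$$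
The component $\mathcal D_D$ (Talaska–Williams) is the image of $\mathcal R_D$ under the projection from $G/B$ to the Grassmannian. We use only that this map is continuous and the same for $D$ and $D'$. Thus $\mathcal R_{D'}\subset\overline{\mathcal R_D}$ implies $\mathcal D_{D'}\subset\overline{\mathcal D_D}$.

**Condition (2′).** For $i<\ell<j$ let $d_1\prec d_2\prec\cdots$ be the boxes strictly between $c$ and $c'$ where $\ell$ crosses $i$ or $j$ in $D'$. For each $a$, both $d_{2a-1}$ and $d_{2a}$ exist or neither does, and when they exist, one is a crossing with $i$ and the other a crossing with $j$.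

**Theorem A.** Let $D'$ be the diagram of a distinguished subexpression of a reduced word in $S_n$. Let $c$ be a white stone of $D'$ at which strands $i<j$ cross, and $c'$ the next crossing of $i,j$ after $c$. Let $D$ be $D'$ with the stones at $c,c'$ removed. If $D$ is (after recoloring) distinguished and (2′) holds, then $\mathcal R_{D'}\subset\overline{\mathcal R_D}$.

Lemma 3 below shows that condition 2 implies (2′). So Theorem A implies Theorem B.

**Definition (adjacent flags).** Two flags are *$p$-adjacent* if they differ exactly in $V_p$.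

The flags $p$-adjacent to $gB$ are the flags $gx_p(a)\dot s_pB$, $a\in\mathbb F$. Indeed, the new $V_p$ is $V_{p-1}$ plus a line in the span of columns $p,p+1$ of $g$ other than the $p$-th column. Such a line is spanned by $a\cdot(\text{column }p)+(\text{column }p+1)$, and $x_p(a)\dot s_pe_p=ae_p+e_{p+1}$. For $n=2$, the lines different from $\langle e_1\rangle$ are the $\langle ae_1+e_2\rangle$. The one with $a=0$ has position $21$, and all others have position $12$.

In (4) the partial products trace out a sequence of successively adjacent flags. The next lemma says which sequences occur.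

**Lemma 2.** Write $u_t=v_{(t)}$ for $D$.

(a) For $g_1,\dots,g_m$ as in (4), $g_1\cdots g_t=n_t\dot u_t$ with $n_t\in N^-$ and suitable $\dot u_t$. Moreover $n_t=n_{t-1}\nu_t$, where $\nu_t=1$ if box $t$ is white, and $\nu_t=1+z_tE_{\beta\alpha}$ if it is $+$ (with $z_t\ne0$) or black (with $z_t\in\mathbb F$). Here $\alpha<\beta$ are the pipes at box $t$. In particular $\dot u_{t-1}g_t=\nu_t\dot u_t$.

(b) Let $V^{(0)}=B,V^{(1)},\dots,V^{(m)}$ be flags such that $V^{(t-1)},V^{(t)}$ are $i_t$-adjacent and $V^{(t)}$ has position $u_t$, for all $t$. Then $V^{(m)}\in\mathcal R_D$.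

*Proof.* (a) Use induction, with $n_0=\dot u_0=1$. Let $u=u_{t-1}$, $p=i_t$. If the box is white, put $\dot u_t=\dot u\dot s_p$ and $\nu_t=1$. If it is $+$, put $\dot u_t=\dot u$. Then $\dot uy_p(a)\dot u^{-1}=1\pm aE_{u(p+1),u(p)}$, and here $u(p)<u(p+1)$, so this is $1+z_tE_{\beta\alpha}$ with $z_t=\pm a\neq0$. If it is black, put $\dot u_t=\dot u\dot s_p^{-1}$. Then $\dot ux_p(a)\dot s_p^{-1}=(\dot ux_p(a)\dot u^{-1})\dot u_t$ with $\dot ux_p(a)\dot u^{-1}=1\pm aE_{u(p),u(p+1)}$, and here $u(p)>u(p+1)$. In each case $\dot u_{t-1}g_t=\nu_t\dot u_t$ and $\nu_t\in N^-$.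

(b) We show by induction that $V^{(t)}=g_1\cdots g_tB$ with factors of the types (4) prescribed by $D$. Let $g=g_1\cdots g_{t-1}=n\dot u$ as in (a), $u=u_{t-1}$, $p=i_t$. Then $V^{(t)}=gx_p(a)\dot s_pB$ for some $a$.

Suppose $us_p>u$. For $a=0$ the flag is $g\dot s_pB=n\dot u\dot s_pB$, of position $us_p$. For $a\neq0$ we have $x_p(a)\dot s_pB=y_p(1/a)B$, because $ae_p+e_{p+1}$ is proportional to $e_p+\frac1ae_{p+1}$. By the computation in (a) the position is then $u$. So if box $t$ is white, where $u_t=us_p$, we must have $a=0$ and $V^{(t)}=g\dot s_pB$. If it is $+$, where $u_t=u$, we must have $a\ne0$ and $V^{(t)}=gy_p(1/a)B$.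

Suppose $us_p<u$. Then box $t$ is black by (3), and $V^{(t)}=gx_p(a)\dot s_pB=gx_p(a)\dot s_p^{-1}B$, since $\dot s_p$ and $\dot s_p^{-1}$ differ by a diagonal matrix on the right. $\square$

So $\mathcal R_D$ is the set of endpoints of walks with positions $u_1,\dots,u_m$. Note the freedom at each box: one nonzero parameter at $+$, one arbitrary parameter at $\bullet$, and *none* at $\circ$.

## 4. The $2\times2$ square by hand

Take the $2\times 2$ example, with stones at $(2,2)$ and $(1,1)$ in $D'$. Here $i=2$, $j=3$, there is no $\ell$ between them, and $D$ has a $+$ in every box, which is a Go-diagram. Theorem B applies. Let us verify its conclusion directly.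

A point of $\mathcal R_D$ is $g=y_2(a_1)y_3(a_2)y_1(a_3)y_2(a_4)$ with all $a_t\ne0$. Its first three columns are
$$e_1+a_3e_2+a_1a_3e_3,\qquad e_2+(a_1+a_4)e_3+a_2a_4e_4,\qquad e_3+a_2e_4 .$$
For $D'$ the boxes carry the pipes $(2,3),(2,4),(1,3),(3,2)$, so a point of $\mathcal R_{D'}$ is $n'\cdot B$ with $n'=(1+z_2E_{42})(1+z_3E_{31})(1+z_4E_{32})$ and $z_2,z_3\neq0$ (the final permutation is the identity). The first three columns of $n'$ are
$$e_1+z_3e_3,\qquad e_2+z_4e_3+z_2e_4,\qquad e_3 .$$
The most direct plan is to choose the parameters of $D$ as functions of a small $s$. With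
$$a_1=\tfrac1s,\qquad a_2=-sz_2,\qquad a_3=sz_3,\qquad a_4=z_4-\tfrac1s$$
all four are nonzero for small $s\ne0$, and the columns become
$$e_1+sz_3e_2+z_3e_3,\qquad e_2+z_4e_3+z_2(1-sz_4)e_4,\qquad e_3-sz_2e_4 .$$
They tend to the columns of $n'$, so the flag tends to the given point.

Two parameters run to infinity and cancel in $a_1+a_4=z_4$. Guessing such functions for a long word is not a plan. But look at the first flag of this walk. The space $V_2$ of $y_2(1/s)B$ is $\langle e_1,e_2+\tfrac1se_3\rangle=\langle e_1,e_3+se_2\rangle$. So this flag is $M\dot u'_1B$ with $u'_1=1324$ and $M=1+sE_{23}$. This is exactly the flag of Section 1 with $K=\emptyset$, $\xi=e_i$, $\eta=e_j$. This suggests inserting $1+sE_{ij}$ into the walk of $D'$ right after $c$ and carrying it along to $c'$. To see whether that works, we must look at what happens between $c$ and $c'$.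

## 5. Pipes that pass between $j$ and $i$

Let $D',c,c',i<j,D$ be as in Theorem A, without assuming (2′) yet. Write $u_t$ and $u'_t$ for the partial products of $D$ and $D'$.

**The two position sequences.** This step compares $u_t$ with $u'_t$. Since $c$ is white, $i,j$ stand in this order at the two positions of box $c$ before step $c$, and in the order $j,i$ after it. They do not cross strictly between $c$ and $c'$. So for $c\le t<c'$ there are positions $a_t<b_t$ with $u'_t(a_t)=j$ and $u'_t(b_t)=i$. For $t=c$ and $t=c'-1$ they are adjacent, and at $c'$ the pipes stand as $(j,i)$, so $c'$ is black. Put $\sigma=(i\,j)$. Clearly $u_t=u'_t$ for $t<c$. At $c$ we have $u_c=u_{c-1}=u'_{c-1}=\sigma u'_c$. The stones strictly between $c$ and $c'$ are the same, and finally $u_{c'}=u_{c'-1}=\sigma u'_{c'-1}=u'_{c'-1}s_{i_{c'}}=u'_{c'}$. Hence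
$$u_t=u'_t\ \ (t<c\text{ or }t\ge c'),\qquad u_t=\sigma u'_t\ \ (c\le t<c'). \tag{5}$$

**The set $K_t$.** For $c\le t<c'$ let $K_t$ be the set of $\ell$ with $i<\ell<j$ that stand in $u'_t$ strictly between $a_t$ and $b_t$. This is the set $K$ of Section 1 for $u'_t$. We have $K_c=K_{c'-1}=\emptyset$.

For $c<t<c'$ let $\alpha<\beta$ be the pipes of $D'$ at box $t$. Then $\{\alpha,\beta\}\neq\{i,j\}$. Indeed $i,j$ do not cross at $t$, and $+$ is impossible because they are in decreasing order there.

**Definition (types).** A box $t$ with $c<t<c'$ is of **type II** if $\{\alpha,\beta\}=\{\ell,i\}$ or $\{\ell,j\}$ for some $i<\ell<j$, and of **type I** otherwise.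

**Lemma 3.** Suppose $D$ is distinguished after recoloring.

(a) At type I boxes, $K_t=K_{t-1}$.

(b) Every type II box is a stone and is one of the following, with labels in order of positions.

| | in $D'$ | color in $D'$ | in $D$ | color in $D$ |
|---|---|---|---|---|
| entry across $j$ | $(\ell,j)\to(j,\ell)$ | white | $(\ell,i)\to(i,\ell)$ | black |
| entry across $i$ | $(i,\ell)\to(\ell,i)$ | white | $(j,\ell)\to(\ell,j)$ | black |
| exit across $i$ | $(\ell,i)\to(i,\ell)$ | black | $(\ell,j)\to(j,\ell)$ | white |
| exit across $j$ | $(j,\ell)\to(\ell,j)$ | black | $(i,\ell)\to(\ell,i)$ | white |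

At an entry, $\ell\notin K_{t-1}$ and $K_t=K_{t-1}\cup\{\ell\}$. At an exit, $\ell\in K_{t-1}$ and $K_t=K_{t-1}\setminus\{\ell\}$.

(c) Let $d_1\prec d_2\prec\cdots$ be the boxes strictly between $c$ and $c'$ where $\ell\in(i,j)$ crosses $i$ or $j$. Their number is even, and $\ell\in K_t$ exactly for $d_{2a-1}\le t<d_{2a}$ for some $a$. Call such an interval a *visit* of $\ell$.

(d) Condition 2 implies condition (2′).

*Proof.* (a) Membership of $\ell$ in $K$ depends only on the order of $\ell$ relative to $i$ and to $j$. Such an order changes only where $\ell$ crosses $i$ or $j$, and that box is of type II.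

(b) Suppose a type II box were $+$ in $D'$. It would be $+$ in $D$ too, so by (3) the labels would be increasing in both diagrams. Increasing in $D'$ means $(i,\ell)$ or $(\ell,j)$. By (5) the labels in $D$ are then $(j,\ell)$ or $(\ell,i)$, which is decreasing. This is a contradiction. So the box is a stone, and the four rows are the four possible orders. The colors follow from the orders.

For membership in $K$, let $p,p+1$ be the positions of the box. *Entry across $j$:* before, $\ell$ is left of $j$, hence outside. After, $a_t=p$ and $\ell$ is at $p+1$. Since $b_t>a_t$ and position $p+1$ is taken by $\ell$, we have $b_t>p+1$, so $\ell\in K_t$. *Entry across $i$:* before, $\ell$ is right of $i$. After, $b_t=p+1$ and $\ell$ is at $p$, while $a_t=a_{t-1}<b_{t-1}=p$, so $\ell\in K_t$. The two exits are these moves read backwards. No other label changes its order relative to $i$ or $j$.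

(c) By (b) each crossing of $\ell$ with $i$ or $j$ toggles membership of $\ell$ in $K$, and by (a) nothing else does. Since $K_c=K_{c'-1}=\emptyset$, the claim follows.

(d) If $\ell$ crossed $i$ twice strictly between $c$ and $c'$, two consecutive such crossings would be a crossing and uncrossing pair excluded by condition 2. The same holds for $j$. So $\ell$ crosses each of $i,j$ at most once there. By (c) the total is even, so $\ell$ crosses neither, or each exactly once. This gives (2′). $\square$

Under (2′) each visit is **LR** (it enters across $j$ and exits across $i$) or **RL** (it enters across $i$ and exits across $j$).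

## 6. A visit in $Gr_{3,6}$, where $e_j+se_i$ is not enough

Let $k=3$, $n=6$ and $\lambda$ the full $3\times3$ square. The word is $s_3s_4s_5\,s_2s_3s_4\,s_1s_2s_3$. Let $D'$ be
$$\begin{array}{ccc}\bullet&+&+\\ \bullet&\circ&+\\ +&\circ&\circ\end{array}$$
Following the pipes box by box gives this list.

| $t$ | box | position $p$ | pipes in $D'$ | symbol | order after |
|---|---|---|---|---|---|
| 1 | $(3,3)$ | 3 | $3,4$ | $\circ$ | $1\,2\,4\,3\,5\,6$ |
| 2 | $(3,2)$ | 4 | $3,5$ | $\circ$ | $1\,2\,4\,5\,3\,6$ |
| 3 | $(3,1)$ | 5 | $3,6$ | $+$ | $1\,2\,4\,5\,3\,6$ |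
| 4 | $(2,3)$ | 2 | $2,4$ | $+$ | $1\,2\,4\,5\,3\,6$ |
| 5 | $(2,2)$ | 3 | $4,5$ | $\circ$ | $1\,2\,5\,4\,3\,6$ |
| 6 | $(2,1)$ | 4 | $4,3$ | $\bullet$ | $1\,2\,5\,3\,4\,6$ |
| 7 | $(1,3)$ | 1 | $1,2$ | $+$ | $1\,2\,5\,3\,4\,6$ |
| 8 | $(1,2)$ | 2 | $2,5$ | $+$ | $1\,2\,5\,3\,4\,6$ |
| 9 | $(1,1)$ | 3 | $5,3$ | $\bullet$ | $1\,2\,3\,5\,4\,6$ |

Take $c=2$, $c'=9$, $i=3$, $j=5$. In $D$ the pipes at boxes $2,\dots,9$ are $(3,5),(5,6),(2,4),(4,3),(4,5),(1,2),(2,3),(3,5)$, so every $+$ has increasing pipes and $D$ is a Go-diagram. The only label between $3$ and $5$ is $4$. Strictly between $c$ and $c'$ it crosses $5$ once, at $t=5$, and $3$ once, at $t=6$. So condition 2 holds. Pipe $4$ makes one LR visit, with $K_5=\{4\}$ and all other $K_t$ empty.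

Try to insert $M=1+sE_{35}$ and follow it up to $t=5$. Strip off the common left factor $n'_5$ of the walk in $D'$ (and a further left factor tending to $1$, which appears in Section 9 and does not matter here). This gives the flag $M\dot u'_5B$ with $u'_5=1\,2\,5\,4\,3\,6$ and
$$V_3=\langle e_1,e_2,e_5+se_3\rangle,\qquad V_4=V_3+\langle e_4\rangle,\qquad V_5=\langle e_1,\dots,e_5\rangle .$$
Box $6$ acts at $p=4$. In $D$ it is a *white* stone, with pipes $(4,5)$, so the next flag is forced. It has the same $V_3,V_5$, and its $V_4$ must have $L(V_4)=\{1,2,3,5\}$. Modulo $V_3$, the space $V_5$ is spanned by $e_4,e_5$. If $V_4=V_3+\langle xe_4+ye_5\rangle$ with $x\ne0$, then $4\in L(V_4)$. So $x=0$ and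
$$V_4=\langle e_1,e_2,e_3,e_5\rangle .$$
In $D'$ the same box is *black*, with $\nu_6=1+z_6E_{43}$, and after stripping $n'_5$ the walk of $D'$ has $V_4=\nu_6E_{\{1,2,5,3\}}=\langle e_1,e_2,e_5,e_3+z_6e_4\rangle$. The forced flag does not converge to this as $s\to0$, unless $z_6=0$. This is where the first approach stops. The parameter $z_6$ belongs to a step where $D$ has no freedom.

The table in Lemma 3 shows where the freedom went. During a visit, $D'$ has a white stone and then a black one, while $D$ has a black one and then a white one. The parameter that $D'$ receives at the exit must be supplied in $D$ at the *entry*. In the example, choose at box $5$ the flag with $M_5=1+s(e_3+\mu e_4)e_5^T$. It still has position $u_5$ by Lemma 1, and only $V_3$ has been moved at box $5$. Now $V_3=\langle e_1,e_2,e_5+s(e_3+\mu e_4)\rangle$, and the same argument gives the forced space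
$$V_4=V_3+\langle e_5\rangle=\langle e_1,e_2,e_5,e_3+\mu e_4\rangle .$$
With $\mu=z_6$ the limit is correct. So $\xi$ has to look ahead: at the entry, it must already contain the multiple of $e_\ell$ that the exit will require. In an RL visit the vector $\eta$ plays the same role. Between entry and exit the coordinates $\xi_\ell,\eta_\ell$ change when pipes of $K_t$ meet each other, so the right constants come from a recursion. The rest of the proof computes how a datum moves through each box (Sections 7 and 8), solves the recursion (Section 9), and assembles the walk (Section 10).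

From here on, a *$t$-datum* is a datum for $u'_t$ and $i<j$, where $c\le t<c'$. By (5) and Lemma 1, $M\dot u'_tB$ has position $u_t$ for the matrix $M$ of any $t$-datum.

## 7. Moving the perturbation through a type I box

At a type I box we let the walk for $D$ make the same step $g'_t$ as the walk for $D'$. This replaces $M$ by $\nu^{-1}M\nu$. The next lemma writes the result as a new matrix of the form (1), up to a left factor in $N^-$, which does not affect positions.

**Lemma 4 (type I).** Assume $D$ is distinguished after recoloring. Let $c<t<c'$ be of type I, let $\nu=1+zE_{\beta\alpha}$ with $\alpha<\beta$ the pipes at $t$, and let $(\varepsilon,\xi,\eta)$ be a $(t-1)$-datum with matrix $M$. Then $\nu^{-1}M\nu=U\widetilde M$ with $U\in N^-$ and $\widetilde M=1+\varepsilon\tilde\xi\tilde\eta^T$, where $(\varepsilon,\tilde\xi,\tilde\eta)$ is a $t$-datum: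

1. if $\alpha,\beta\in K_t$: $U=1$, $\tilde\xi=\xi-z\xi_\alpha e_\beta$, $\tilde\eta=\eta+z\eta_\beta e_\alpha$;
2. if $\alpha\in K_t\cup\{i\}$ and $\beta>j$: $U=1-\tau e_\beta\eta^T$ with $\tau=\varepsilon z\xi_\alpha/(1+\varepsilon\eta^T\xi)$, $\tilde\xi=\xi$, $\tilde\eta=\eta$;
3. if $\beta\in K_t\cup\{j\}$ and $\alpha<i$: $U=1+\varepsilon z\eta_\beta\,\xi e_\alpha^T$, $\tilde\xi=\xi$, $\tilde\eta=\eta$;
4. otherwise: $U=1$, $\tilde\xi=\xi$, $\tilde\eta=\eta$.

*Proof.* Recall $K_t=K_{t-1}$. Since $\nu^{-1}\xi=\xi-z\xi_\alpha e_\beta$ and $\eta^T\nu=\eta^T+z\eta_\beta e_\alpha^T$,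
$$\nu^{-1}M\nu=1+\varepsilon(\xi-z\xi_\alpha e_\beta)(\eta+z\eta_\beta e_\alpha)^T. \tag{6}$$

**Which pairs $\alpha<\beta$ occur.** We check that in case 4 nothing happens. Suppose $\alpha\in K_t\cup\{i\}$. If $\alpha=i$, then $\beta>i$, $\beta\neq j$, and $\beta\in(i,j)$ would make the box type II, so $\beta>j$. If $\alpha\in K_t$, then $\beta\ne j$ because the box is not of type II. If moreover $\beta<j$, then $i<\alpha<\beta<j$, and $\beta$ stands next to $\alpha$. So its position lies in $[a_{t-1},b_{t-1}]$, and not at an end, because the ends carry $j$ and $i$. Thus $\beta\in K_t$. So $\alpha\in K_t\cup\{i\}$ forces case 1 or case 2.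

Suppose $\beta\in K_t\cup\{j\}$. If $\beta=j$, then $\alpha<j$, $\alpha\neq i$, and $\alpha\notin(i,j)$ by type I, so $\alpha<i$. If $\beta\in K_t$, then $\alpha\neq i$ by type I. If moreover $\alpha>i$, then $\alpha\in(i,j)$ stands next to $\beta$ and is neither $i$ nor $j$, so $\alpha\in K_t$. So $\beta\in K_t\cup\{j\}$ forces case 1 or case 3.

Cases 1, 2, 3 exclude each other. In case 4, $\alpha\notin K_t\cup\{i\}$ and $\beta\notin K_t\cup\{j\}$, that is, $\xi_\alpha=\eta_\beta=0$, and (6) gives $\nu^{-1}M\nu=M$.

**Case 1.** Formula (6) is the claim. The supports are right, because only coordinates in $K_t$ have changed, and $1+\varepsilon\tilde\eta^T\tilde\xi=\det(\nu^{-1}M\nu)=\det M\ne0$.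

**Case 2.** Since $\beta>j$, $\eta_\beta=0$ and (6) is $1+\varepsilon(\xi-z\xi_\alpha e_\beta)\eta^T$. On the other hand
$$(1-\tau e_\beta\eta^T)(1+\varepsilon\xi\eta^T)=1+\varepsilon\xi\eta^T-\tau(1+\varepsilon\eta^T\xi)e_\beta\eta^T=1+\varepsilon\xi\eta^T-\varepsilon z\xi_\alpha e_\beta\eta^T .$$
The matrix $e_\beta\eta^T$ is strictly lower triangular, since $\eta$ is supported on indices $\le j<\beta$. So $U\in N^-$.

**Case 3.** Since $\alpha<i$, $\xi_\alpha=e_\alpha^T\xi=0$. Hence
$$(1+\varepsilon z\eta_\beta\,\xi e_\alpha^T)(1+\varepsilon\xi\eta^T)=1+\varepsilon\xi\eta^T+\varepsilon z\eta_\beta\,\xi e_\alpha^T,$$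
which is (6). The matrix $\xi e_\alpha^T$ is strictly lower triangular, since $\xi$ is supported on indices $\ge i>\alpha$. $\square$

In the $2\times2$ square, box $2$ (pipes $2,4$) is case 2 and box $3$ (pipes $1,3$) is case 3.

## 8. Moving the perturbation through a type II box

At a type II box the stone has different colors in $D$ and $D'$, so the step $g'_t$ is not available. Instead we write down the next flag directly and check adjacency.

**Lemma 5 (type II).** Assume $D$ is distinguished after recoloring. Let $c<t<c'$ be of type II with intermediate pipe $\ell$, let $p=i_t$, and let $(\varepsilon,\xi,\eta)$ be a $(t-1)$-datum with matrix $M$. In each case below assume that $M_t$ is the matrix of a $t$-datum, and in case 4 that $1-\varepsilon z\xi_\ell\ne0$. Then $M\dot u'_{t-1}B$ and $\nu M_t\dot u'_tB$ are $p$-adjacent.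

1. *Entry across $j$:* $\nu=1$, $M_t=1+\varepsilon(\xi+\mu e_\ell)\eta^T$, with $\mu\in\mathbb F$ arbitrary.
2. *Entry across $i$:* $\nu=1$, $M_t=1+\varepsilon\xi(\eta+\mu e_\ell)^T$, with $\mu\in\mathbb F$ arbitrary.
3. *Exit across $i$:* $\nu=1+zE_{\ell i}$, **provided $\xi_\ell=z$**; $M_t=1+\varepsilon\xi^0(\eta^0)^T$, where $\xi^0=\xi-\xi_\ell e_\ell$ and $\eta^0=\eta-\eta_\ell e_\ell$.
4. *Exit across $j$:* $\nu=1+zE_{j\ell}$, **provided $\eta_\ell=-z$**; $M_t=1+\varepsilon'\xi^0(\eta^0)^T$ with $\varepsilon'=\varepsilon/(1-\varepsilon z\xi_\ell)$.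

The assumptions ask only that certain expressions of the form $1+\varepsilon\cdot(\dots)$ be nonzero. They hold when $|\varepsilon|$ is small relative to $\xi,\eta,\mu,z$. The support conditions of a $t$-datum hold automatically by Lemma 3(b).

*Proof.* By Lemma 1 and $\nu\in N^-$, the two flags have positions $u_{t-1}$ and $u_t$. These differ because box $t$ is a stone, so the flags are distinct. It remains to show that they agree in every dimension $q\neq p$. Write $K=K_{t-1}$ and $S_q=u'_{t-1}[q]$. For $q\ne p$ we have $S_q=u'_t[q]$. Put $\widetilde M=\nu^{-1}M\nu$. After applying $\nu^{-1}$, we must show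
$$\widetilde M\nu^{-1}E_{S_q}=M_tE_{S_q}\qquad(q\ne p). \tag{7}$$

**Case 1.** Positions $p,p+1$ carry $\ell,j$. For $q<p$, $S_q$ contains only labels to the left of $j$, so it misses $K\cup\{j\}$. Both $M$ and $M_t$ involve $\eta$, so they fix $E_{S_q}$. For $q>p$ we have $j,\ell\in S_q$. Since $\ell\notin K$, $\eta_\ell=0$, so $Me_\ell=e_\ell$ and
$$M(1+\varepsilon\mu e_\ell\eta^T)=1+\varepsilon\xi\eta^T+\varepsilon\mu e_\ell\eta^T=M_t .$$
The factor $1+\varepsilon\mu e_\ell\eta^T$ is unipotent because $\eta^Te_\ell=0$, and it preserves $E_{S_q}$ because $\ell\in S_q$. So $M_tE_{S_q}=ME_{S_q}$.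

**Case 2.** Positions $p,p+1$ carry $i,\ell$. For $q<p$, $\ell\notin S_q$, so $M$ and $M_t$ agree on $E_{S_q}$. For $q>p$, $S_q\supset K\cup\{i,j,\ell\}$, so both sides equal $E_{S_q}$.

**Case 3.** Positions $p,p+1$ carry $\ell,i$. As $\xi_i=1$ and $\xi_\ell=z$, we get $\nu^{-1}\xi=\xi-ze_\ell=\xi^0$. This is what the proviso is for. Also $\eta^T\nu=(\eta+z\eta_\ell e_i)^T$. So $\widetilde M=1+\varepsilon\xi^0(\eta+z\eta_\ell e_i)^T$. For $q<p$, $i,\ell\notin S_q$. Hence $\nu^{-1}$ fixes $E_{S_q}$ pointwise, and $\widetilde M$ and $M_t$ agree on it, since $\eta+z\eta_\ell e_i$ and $\eta^0$ differ only in the coordinates $i,\ell$. For $q>p$, $S_q\supset K\cup\{i,j\}\ni\ell$. Then $\nu^{-1},\widetilde M,M_t$ are invertible and map $E_{S_q}$ into itself, so both sides of (7) are $E_{S_q}$.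

**Case 4.** Positions $p,p+1$ carry $j,\ell$. As $\eta_j=1$ and $\eta_\ell=-z$, we get $\eta^T\nu=\eta^T+ze_\ell^T=(\eta^0)^T$. Again this uses the proviso. Also $\nu^{-1}\xi=\xi-z\xi_\ell e_j$. So
$$\widetilde M=1+\varepsilon(\xi^0+\xi_\ell e_\ell-z\xi_\ell e_j)(\eta^0)^T .$$
For $q<p$, $S_q$ misses $K\cup\{j\}$, and in particular $\ell$. So $\nu^{-1}$, $\widetilde M$ and $M_t$ fix $E_{S_q}$ pointwise. For $q>p$, $j,\ell\in S_q$, so $\nu^{-1}E_{S_q}=E_{S_q}$. Since $\eta^0_j=1$ and $\eta^0_\ell=0$, we have $M_te_j=e_j+\varepsilon'\xi^0$ and $M_te_\ell=e_\ell$. Therefore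
$$M_t\bigl(1+\varepsilon\xi_\ell(e_\ell-ze_j)(\eta^0)^T\bigr)=1+\varepsilon'(1-\varepsilon z\xi_\ell)\,\xi^0(\eta^0)^T+\varepsilon\xi_\ell(e_\ell-ze_j)(\eta^0)^T=\widetilde M,$$
because $\varepsilon'(1-\varepsilon z\xi_\ell)=\varepsilon$. The second factor on the left has determinant $1+\varepsilon\xi_\ell(\eta^0_\ell-z\eta^0_j)=1-\varepsilon z\xi_\ell\neq0$ and preserves $E_{S_q}$, as $j,\ell\in S_q$. So $\widetilde ME_{S_q}=M_tE_{S_q}$, which is (7). $\square$

## 9. Solving for the constants of the visits

From now on assume the hypotheses of Theorem A, including (2′). Fix $x'=g'_1\cdots g'_mB\in\mathcal R_{D'}$. Lemma 2(a) for $D'$ gives $g'_1\cdots g'_t=n'_t\dot u'_t$, $n'_t=n'_{t-1}\nu_t$ and $\nu_t=1+z_tE_{\beta\alpha}$, where we put $z_t=0$ at white boxes. We want vectors $\xi^{(t)},\eta^{(t)}$ for $c\le t<c'$ that follow the rules of Lemmas 4 and 5 and satisfy the provisos at all exits. They start at $\xi^{(c)}=e_i$, $\eta^{(c)}=e_j$ and evolve as follows: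

* at a type I box with $\alpha,\beta\in K_t$: $\xi_\beta\mapsto\xi_\beta-z_t\xi_\alpha$ and $\eta_\alpha\mapsto\eta_\alpha+z_t\eta_\beta$; at other type I boxes nothing changes;
* at an entry of $\ell$ across $j$: $\xi_\ell:=\mu$, $\eta_\ell:=0$; at an entry of $\ell$ across $i$: $\xi_\ell:=0$, $\eta_\ell:=\mu$, with one constant $\mu$ for each visit;
* at an exit of $\ell$: $\xi_\ell$ and $\eta_\ell$ are set to $0$.

**Lemma 6.** The constants $\mu$ can be chosen so that $\xi_\ell=z_t$ just before each exit $t$ of a pipe $\ell$ across $i$, and $\eta_\ell=-z_t$ just before each exit $t$ of a pipe $\ell$ across $j$.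

*Proof.* By (2′), exits across $i$ end LR visits and exits across $j$ end RL visits. During a visit of $\ell$, the increments of $\xi_\ell$ involve only coordinates $\xi_\alpha$ with $\alpha<\ell$. Treat the labels $\ell$ in increasing order. Once all $\xi_\alpha$ with $\alpha<\ell$ are determined at all times, the value of $\xi_\ell$ at the end of an LR visit is $\mu$ plus a determined constant, so exactly one $\mu$ gives the required value. In an RL visit $\xi_\ell$ starts from $0$, is then determined, and is not constrained. This fixes $\mu$ for all LR visits. The increments of $\eta_\ell$ involve only coordinates $\eta_\beta$ with $\beta>\ell$. Treating the labels in decreasing order fixes $\mu$ for all RL visits in the same way. In an LR visit $\eta_\ell$ starts from $0$ and is not constrained. The recursions for $\xi$ and for $\eta$ do not involve each other, so the two choices are compatible. $\square$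

This is the one place where (2′) enters. In a visit that enters and exits across $j$, the constant $\mu$ would sit in $\xi_\ell$, while the proviso would concern $\eta_\ell$, whose recursion never sees that $\mu$.

Fix these constants. The vectors $\xi^{(t)},\eta^{(t)}$ now depend only on $x'$. In the example of Section 6 the rules give $\eta^{(t)}=e_5$ throughout, $\xi^{(5)}=e_3+z_6e_4$, and $\xi^{(t)}=e_3$ for all other $t$.

## 10. The nearby walk: proof of Theorems A and B

Keep $x'$ fixed, and put $V'^{(t)}=n'_t\dot u'_tB=g'_1\cdots g'_tB$. This flag has position $u'_t$. Consecutive flags $V'^{(t-1)},V'^{(t)}$ are $i_t$-adjacent, because $g'_t$ lies in the group of block upper triangular matrices with block $\{i_t,i_t+1\}$ but not in $B$. For $s\in\mathbb F^*$ small we construct flags $V^{(t)}=V^{(t)}(s)$ that satisfy the hypotheses of Lemma 2(b) for $D$. There are finitely many steps, hence finitely many smallness conditions on $s$.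

**Before $c$.** Nothing needs to change. For $t<c$ put $V^{(t)}=V'^{(t)}$. Adjacency holds, and the position is $u'_t=u_t$.

**From $c$ to $c'-1$: the form of the flags.** For $c\le t<c'$ we construct
$$V^{(t)}=h_t\,n'_t\,M_t\,\dot u'_tB,\qquad M_t=1+\varepsilon_t\,\xi^{(t)}(\eta^{(t)})^T, \tag{8}$$
with $h_t(s)\in N^-$ and $h_t\to1$, and with $\varepsilon_t(s)\ne0$ and $\varepsilon_t\to0$ as $s\to0$. For small $s$, $(\varepsilon_t,\xi^{(t)},\eta^{(t)})$ is then a $t$-datum. By Lemma 1, (5) and $h_tn'_t\in N^-$, the flag (8) has position $u_t$. What must be shown is adjacency.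

**The step at $c$.** Here the perturbation is inserted. Let $h_c=1$ and $\varepsilon_c=s$, so $M_c=1+sE_{ij}$. Since $c$ is white in $D'$, $n'_c=n'_{c-1}$. Let $p=i_c$ and let $S$ be the set of labels at positions $<p$. Strip $n'_c$ from $V^{(c-1)}$ and $V^{(c)}$. In dimensions $q\neq p$ both are the same coordinate subspace, because for $q<p$ neither $i$ nor $j$ is involved and for $q>p$ both are. In dimension $p$ they are $E_S+\langle e_i\rangle$ and $E_S+\langle e_j+se_i\rangle$, which are different. So the flags are $i_c$-adjacent.

**Steps of type I.** We copy the step of $D'$. Put $V^{(t)}=h_{t-1}n'_{t-1}M_{t-1}\dot u'_{t-1}g'_tB$. It is $i_t$-adjacent to $V^{(t-1)}=h_{t-1}n'_{t-1}M_{t-1}\dot u'_{t-1}B$, by the property of $g'_t$ noted above. Since $\dot u'_{t-1}g'_t=\nu_t\dot u'_t$, Lemma 4 with $z=z_t$ gives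
$$V^{(t)}=h_{t-1}n'_{t-1}\nu_t\,(\nu_t^{-1}M_{t-1}\nu_t)\,\dot u'_tB=h_{t-1}\,n'_t\,U\,M_t\,\dot u'_tB ,$$
where the new vectors are $\xi^{(t)},\eta^{(t)}$ by the rules of Section 9. This is (8) with $\varepsilon_t=\varepsilon_{t-1}$ and $h_t=h_{t-1}\,n'_tU(n'_t)^{-1}\in N^-$. In the formulas of Lemma 4, $U\to1$ as $\varepsilon\to0$ with $\xi,\eta,z$ fixed. Since $n'_t$ does not depend on $s$, $h_t\to1$.

**Steps of type II.** We use the prepared constants. Put $h_t=h_{t-1}$ and $V^{(t)}=h_{t-1}n'_tM_t\dot u'_tB$ with $M_t$ from Lemma 5, where $z=z_t$, $\nu=\nu_t$ and $\mu$ is the constant of the visit. By Lemma 3(b) entries are white, so $\nu_t=1$ there, and exits are black, so $\nu_t$ is $1+z_tE_{\ell i}$ or $1+z_tE_{j\ell}$. The provisos hold by Lemma 6, and the new vectors are $\xi^{(t)},\eta^{(t)}$. The new $\varepsilon_t$ is $\varepsilon_{t-1}$ or, at an exit across $j$, $\varepsilon_{t-1}/(1-\varepsilon_{t-1}z_t\xi^{(t-1)}_\ell)$. In both cases it is nonzero for small $s$ and tends to $0$. Since $n'_t=n'_{t-1}\nu_t$, Lemma 5 multiplied by $h_{t-1}n'_{t-1}$ says that $V^{(t)}$ is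 $i_t$-adjacent to $V^{(t-1)}$ for small $s$.

**The step at $c'$.** Here the perturbation is removed. As $K_{c'-1}=\emptyset$, $M_{c'-1}=1+\varepsilon E_{ij}$ with $\varepsilon=\varepsilon_{c'-1}$. Let $h=h_{c'-1}$, $p=i_{c'}$, and let $S$ be the set of labels at positions $<p$. The box is black in $D'$ with labels $(j,i)$ at positions $p,p+1$, so $\nu_{c'}=1+zE_{ji}$ with $z=z_{c'}$. Put
$$V^{(c')}=hV'^{(c')}=h\,n'_{c'-1}\,\nu_{c'}\,\dot u'_{c'}B .$$
Its position is $u'_{c'}=u_{c'}$, since $h\in N^-$. Strip $hn'_{c'-1}$ from $V^{(c'-1)}$ and $V^{(c')}$. In dimensions $\ne p$ both are the same coordinate subspace. In dimension $p$ they are $E_S+\langle e_j+\varepsilon e_i\rangle$ and $E_S+\langle e_i+ze_j\rangle$. These coincide only if $e_j+\varepsilon e_i=\varepsilon(e_i+ze_j)$, that is, $\varepsilon z=1$, which is false for small $s$. So the flags are $i_{c'}$-adjacent.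

**After $c'$.** For $t>c'$ put $V^{(t)}=hV'^{(t)}$. Adjacency is inherited from the flags $V'^{(t)}$, and the position is $u'_t=u_t$ because $h\in N^-$.

**Conclusion.** By Lemma 2(b), $V^{(m)}(s)=h(s)x'\in\mathcal R_D$ for all small $s\neq0$, and $h(s)x'\to x'$ as $s\to0$. Since $x'\in\mathcal R_{D'}$ was arbitrary, $\mathcal R_{D'}\subset\overline{\mathcal R_D}$. This proves Theorem A.

Now assume conditions 1 and 2 of Theorem B. By Section 2 we may argue with strands. By Lemma 3(d), condition 2 gives (2′), and condition 1 says that $D$ is distinguished after recoloring. So Theorem A applies, and $\mathcal R_{D'}\subset\overline{\mathcal R_D}$. Applying the continuous projection from $G/B$ to the Grassmannian, we obtain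
$$\mathcal D_{D'}\subset\overline{\mathcal D_D}.\qquad\blacksquare$$
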